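\title{A linear gap between half-duplex and classical communication complexity for total functions}

\begin{abstract}
In half-duplex communication with adversary, each player decides in every round whether to send or to receive; if both send, both bits are lost, and if both receive, an adversary supplies the bits. We construct total functions on pairs of words of length $n$ over a fixed alphabet whose half-duplex complexity is at most $5n$ and whose classical communication complexity is at least $n\log_2 40$. So the gap between the two measures is unbounded and even linear in $n$, which is the largest possible order. The building block is an explicit function on a $12\times16$ domain. A linear gap also holds for Boolean functions of binary words. We also bound what the underlying weight argument can give, and the building block attains one of these bounds.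
\end{abstract}

\section{Introduction}

Alice holds $x\in X$, Bob holds $y\in Y$, where $X$ and $Y$ are finite sets, and they want to compute $f(x,y)$. The function $f$ is \emph{total} if it is defined on all of $X\times Y$, and \emph{partial} otherwise; its values may be arbitrary. A protocol \emph{computes} $f$ if both players know $f(x,y)$ at the end: each player outputs a value determined by the player's own input and the bits the player has observed, and both outputs equal $f(x,y)$ for every $(x,y)$ in the domain of $f$.

In the \emph{classical model} (Yao's model), in each round one player sends a bit and the other receives it. The bits communicated so far determine who sends next or that the protocol has ended, and the bit sent is a function of the sender's input and the earlier bits. Thus a protocol is a binary tree, and $D(f)$ is the least depth of a protocol that computes $f$.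

In the \emph{half-duplex model with adversary}, the players have synchronized clocks and the protocol runs for a fixed number of rounds. In every round each player chooses one of three actions, send $0$, send $1$, or receive, as a function of the player's input and of the bits the player has received so far.
\begin{itemize}
\item If one player sends and the other receives, the round is \emph{normal}, and the receiver gets the bit that was sent.
\item If both send, the round is \emph{spent}, and both bits are lost.
\item If both receive, the round is \emph{silent}: each player gets a bit chosen by an adversary, and the two bits may differ.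
\end{itemize}
A sender observes nothing and a receiver observes one bit, so neither learns directly what kind of round took place. The complexity $D^{\mathrm{hd}}(f)$ is the least number of rounds of a half-duplex protocol that computes $f$ for every choice of the adversary's bits.

It is known that $D(f)/2\le D^{\mathrm{hd}}(f)\le D(f)$ (we recall the proof in Lemma~\ref{lem:sim}) and that there are functions with $D^{\mathrm{hd}}(f)<D(f)$. We consider the following question from the work of Dektiarev and Vereshchagin~\cite{DV}.

\begin{quote}
Fix a finite alphabet $\Sigma$. Is there a sequence of total functions $f_n$ on $\Sigma^n\times\Sigma^n$ such that $D(f_n)-D^{\mathrm{hd}}(f_n)$ is not bounded by any constant?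
\end{quote}

Which answer should one expect? A half-duplex round carries at most one bit from one player to the other, as in the classical model, and spent and silent rounds carry nothing. The only new freedom is that the direction of a round may depend on the inputs. For a partial function, a promise can guarantee that the players choose opposite actions, and in the smallest example this is worth a factor of $2$ (Example~\ref{ex:partial}). For a total function every pair of inputs occurs. If each player sends on some inputs and receives on others, then spent and silent rounds both happen; a sender does not know whether the bit arrived, and a receiver does not know whether the bit is genuine. In a one-round protocol this destroys the advantage completely (Example~\ref{ex:oneround}), and one may guess that the gap stays bounded. It does not.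

\begin{theorem}\label{thm:main}
There are an alphabet $\Sigma$ with $|\Sigma|=16$ and total functions $f_n\colon\Sigma^n\times\Sigma^n\to(\{0,1\}^2)^n$ with
\[
D^{\mathrm{hd}}(f_n)\le 5n,\qquad D(f_n)\ge n\log_2 40 .
\]
Hence $D(f_n)-D^{\mathrm{hd}}(f_n)\ge n\log_2\frac54>0.32\,n$.
\end{theorem}

\begin{theorem}\label{thm:variants}
\begin{enumerate}
\item[(a)] Over an alphabet of size $64$ there are total Boolean functions $g_n$ on pairs of words of length $n$ with $D^{\mathrm{hd}}(g_n)\le 5n+2$ and $D(g_n)\ge n\log_2 40$; the gap is at least $n\log_2\frac54-2$.
\item[(b)] Over the alphabet $\{0,1\}$ there are total Boolean functions on pairs of words of length $n$ with gap at least $\lfloor n/6\rfloor\log_2\frac54-2$.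
\item[(c)] Every total function $h$ on $\Sigma^n\times\Sigma^n$ satisfies $D(h)-D^{\mathrm{hd}}(h)\le n\lceil\log_2|\Sigma|\rceil$. So a linear gap is best possible up to the constant.
\end{enumerate}
\end{theorem}

The lower bounds come from a weight argument. A \emph{rectangle} is a set $P\times Q$ with $P\subseteq X$ and $Q\subseteq Y$; it is \emph{monochromatic} if $f$ is constant on it. A \emph{weight} is a function $\mu\colon X\times Y\to[0,\infty)$, and $\mu(S)$ denotes its sum over a set $S$ of cells. The weight $\mu$ is \emph{admissible} for a total function $f$ if every monochromatic rectangle has weight at most $1$. A classical round cuts the rectangle of inputs that are still possible into two, one of which keeps half of the weight, and the protocol can stop only on a monochromatic rectangle; so $\mu(X\times Y)\le 2^{D(f)}$. For a half-duplex round the factor $2$ becomes $5/2$.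

\begin{theorem}\label{thm:limit}
Let $f$ be a total function on $X\times Y$ and let $\mu$ be an admissible weight for $f$.
\begin{enumerate}
\item[(a)] $\mu(X\times Y)\le(5/2)^{D^{\mathrm{hd}}(f)}$.
\item[(b)] Suppose that $f$ is computed by an $R$-round half-duplex protocol, $R\ge1$, whose rounds $2,\dots,R$ are classical with a fixed schedule: for each $t\ge2$, a player who depends only on $t$ always sends in round $t$, and the other always receives. Then $\mu(X\times Y)\le\frac52\cdot2^{R-1}$.
\item[(c)] The function $f$ of Section~\ref{sec:f} attains the bound in \textup{(b)}, with $R=5$ and total weight $40$.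
\end{enumerate}
\end{theorem}

Part (c) is the heart of the paper: five half-duplex rounds handle weight $40$, while five classical rounds handle at most $32$. Admissible weights multiply under direct powers, and this turns $40>32$ into Theorem~\ref{thm:main}. We prove parts (a) and (b) first, in Section~\ref{sec:round}, because the case of equality in their proof tells us what the function has to look like.

\section{Rectangles, weights and direct powers}\label{sec:prelim}

\begin{lemma}\label{lem:sim}
For every function $f$, total or partial, $D(f)/2\le D^{\mathrm{hd}}(f)\le D(f)$.
\end{lemma}

\begin{proof}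
A classical protocol, with short branches padded by rounds in which Alice sends $0$, is a half-duplex protocol all of whose rounds are normal. Conversely, replace each half-duplex round by two classical rounds: first Alice, then Bob, transmits the bit that the player would send, or $0$ if the player would receive. A player who would receive records the partner's bit, and a player who would send ignores it. Normal and spent rounds are reproduced exactly, and a silent round is reproduced with the adversary's bits $0,0$. So the simulation follows a legitimate execution, and $D(f)\le2D^{\mathrm{hd}}(f)$.
\end{proof}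

From now on functions are total unless said otherwise. Totality enters through the following observation.

\begin{lemma}\label{lem:zero}
If both players know $f(x,y)$ on a rectangle $P\times Q$ without communication, then $P\times Q$ is monochromatic.
\end{lemma}

\begin{proof}
We have $f(x,y)=\alpha(x)=\beta(y)$ on $P\times Q$ for some functions $\alpha,\beta$. For two cells $(x,y)$ and $(x',y')$, the cell $(x,y')$ also lies in $P\times Q$, so $f(x,y)=\alpha(x)=f(x,y')=\beta(y')=f(x',y')$.
\end{proof}

Let $C(f)$ be the least number of monochromatic rectangles, not necessarily disjoint, that cover $X\times Y$.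

\begin{lemma}\label{lem:cover}
For every admissible weight $\mu$ we have $\mu(X\times Y)\le C(f)\le 2^{D(f)}$.
\end{lemma}

\begin{proof}
Each member of a cover by monochromatic rectangles has weight at most $1$, which gives the first inequality. For the second, take a classical protocol of depth $D(f)$. The inputs that reach a given node form a rectangle: this holds at the root, and if $P\times Q$ reaches a node where Alice sends, then its children are reached by $P'\times Q$ and $P''\times Q$, where $P=P'\sqcup P''$ according to the bit sent; the case where Bob sends is symmetric. At a leaf the outputs depend only on the players' own inputs, so the rectangle is monochromatic by Lemma~\ref{lem:zero}. There are at most $2^{D(f)}$ leaves, and their rectangles cover $X\times Y$.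
\end{proof}

\begin{remark}\label{rem:normal}
For total functions, letting the inputs decide who sends adds nothing as long as every round is normal. If all pairs in $P\times Q$ give a normal round and Alice sends on some $x\in P$, then Bob receives on all of $Q$, and hence Alice sends on all of $P$; if Alice never sends, Bob always does. Any advantage of the half-duplex model therefore comes from protocols that tolerate spent or silent rounds.
\end{remark}

Restricting $f$ to a subrectangle does not increase $D$ or $C$, since a protocol or a cover can be restricted as well. The direct power $f^n$ on $X^n\times Y^n$ is $f^n(x,y)=(f(x_1,y_1),\dots,f(x_n,y_n))$. A lower bound on $D(f)$ does not by itself give a bound $n$ times as large on $D(f^n)$, because a protocol for $f^n$ need not treat the coordinates separately. This is why we work with weights, which do multiply.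

\begin{lemma}\label{lem:product}
If $\mu$ is admissible for $f$, then $\mu_n(x,y)=\prod_{t=1}^n\mu(x_t,y_t)$ is admissible for $f^n$. Hence $C(f^n)\ge\mu(X\times Y)^n$.
\end{lemma}

\begin{proof}
Let $P\times Q$ be a nonempty monochromatic rectangle of $f^n$ with value $(c_1,\dots,c_n)$, and let $P_t,Q_t$ be the projections of $P,Q$ to coordinate $t$. Given $\xi\in P_t$ and $\eta\in Q_t$, choose $x\in P$ with $x_t=\xi$ and $y\in Q$ with $y_t=\eta$. Then $(x,y)\in P\times Q$, so $f(\xi,\eta)=c_t$. Thus $P_t\times Q_t$ is monochromatic for $f$. Since $P\subseteq\prod_tP_t$ and $Q\subseteq\prod_tQ_t$,
\[
\mu_n(P\times Q)\le\mu_n\Bigl(\prod_tP_t\times\prod_tQ_t\Bigr)=\prod_{t=1}^n\mu(P_t\times Q_t)\le1 .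
\]
The total weight of $\mu_n$ is $\mu(X\times Y)^n$, and Lemma~\ref{lem:cover} applies.
\end{proof}

\section{What one half-duplex round can do}\label{sec:round}

\begin{example}[a partial function]\label{ex:partial}
Let $X=Y=\{0,1,*\}$, put $h(a,*)=a$ and $h(*,b)=b$ for $a,b\in\{0,1\}$, and leave $h$ undefined elsewhere. A player who holds a bit sends it and a player who holds $*$ receives, so $D^{\mathrm{hd}}(h)\le1$. In a classical protocol with at most one round some fixed player, say Alice, receives nothing; with $x=*$ she cannot tell $h(*,0)$ from $h(*,1)$. So $D(h)\ge2$, and by Lemma~\ref{lem:sim}, $D(h)=2$ and $D^{\mathrm{hd}}(h)=1$.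
\end{example}

For a total function the five missing cells have to be dealt with. In the classical model one round replaces a problem by two subproblems on disjoint rectangles. The next lemma is the half-duplex analog: five subproblems on overlapping rectangles (Figure~\ref{fig:five}).

\begin{lemma}\label{lem:five}
Let an $R$-round half-duplex protocol $\Pi$, $R\ge1$, compute $f$ on a rectangle $P\times Q$. Write $P=P_0\sqcup P_1\sqcup P_*$ and $Q=Q_0\sqcup Q_1\sqcup Q_*$ according to the action in round $1$: send $0$, send $1$, receive. Put
\[
T_{ab}=(P_a\cup P_*)\times(Q_b\cup Q_*)\quad(a,b\in\{0,1\}),\qquad T_+=(P_0\cup P_1)\times(Q_0\cup Q_1).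
\]
\begin{enumerate}
\item[(i)] On each of these five rectangles $f$ is computed by an $(R-1)$-round half-duplex protocol, which is classical if rounds $2,\dots,R$ of $\Pi$ are classical with a fixed schedule.
\item[(ii)] For every weight $\mu$,
\begin{equation}\label{eq:five}
\mu(T_+)+\sum_{a,b}\mu(T_{ab})=2\mu(P\times Q)+2\mu(P_*\times Q_*).
\end{equation}
\end{enumerate}
\end{lemma}

\begin{proof}
(i) On $T_{ab}$ the players skip round $1$ and run rounds $2,\dots,R$ of $\Pi$, where Alice with $x\in P_*$ pretends that she received $b$ in round $1$, and Bob with $y\in Q_*$ pretends that he received $a$. A player who sends in round $1$ observes nothing and has nothing to pretend. For every pair in $T_{ab}$ this is a possible outcome of round $1$: on $P_a\times Q_b$ the round is spent, on $P_a\times Q_*$ Bob does receive $a$, on $P_*\times Q_b$ Alice does receive $b$, and on $P_*\times Q_*$ the adversary may give $b$ to Alice and $a$ to Bob. So every execution of the new protocol is the tail of an execution of $\Pi$ and ends with the correct outputs. On $T_+$ round $1$ is always spent and can be skipped.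

(ii) A cell of $P_a\times Q_b$ lies in $T_{ab}$ and $T_+$ only. A cell of $P_a\times Q_*$ lies in $T_{a0}$ and $T_{a1}$ only, and a cell of $P_*\times Q_b$ lies in $T_{0b}$ and $T_{1b}$ only. A cell of $P_*\times Q_*$ lies in all four $T_{ab}$ and not in $T_+$.
\end{proof}

Two features of the model were used in (i): a sender cannot tell a spent round from a normal one, and, for $a\ne b$, the adversary may give different bits to the two players.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.8]
\fill[gray!30] (1,1) rectangle (3,3);
\foreach \x/\y in {4.5/0,4.5/2,6.5/0,6.5/2} \fill[gray!30] (\x,\y) rectangle +(1,1);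
\foreach \dx in {0,4.5,9} {
  \begin{scope}[shift={(\dx,0)}]
  \draw (0,0) grid (3,3);
  \foreach \pos/\lab in {0.5/0,1.5/*,2.5/1} {
    \node at (\pos,3.35) {$Q_{\lab}$};
    \node at (-0.45,3-\pos) {$P_{\lab}$}; }
  \end{scope} }
\foreach \x/\y/\w in {9.5/2.5/4,10.5/2.5/8,11.5/2.5/4,9.5/1.5/4,10.5/1.5/0,11.5/1.5/4,9.5/0.5/4,10.5/0.5/8,11.5/0.5/4}
  \node at (\x,\y) {$\w$};
\node at (1.5,-0.45) {$T_{01}$};
\node at (6,-0.45) {$T_+$};
\node at (10.5,-0.45) {weights};
\end{tikzpicture}
\caption{Inputs grouped by the action in round $1$ (send $0$, receive, send $1$). The rectangles $T_{ab}$ are the four $2\times2$ corner squares, and $T_+$ consists of the four corner blocks; on each of these five rectangles round $1$ can be skipped. Right: the weights of the nine blocks for the function of Section~\ref{sec:f}. The total is $40$, and each of the five rectangles has weight $16$.}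
\label{fig:five}
\end{figure}

\begin{example}[one round, total functions]\label{ex:oneround}
If a one-round half-duplex protocol computes a nonconstant total function $f$ on $X\times Y$, then it is classical. Indeed, by Lemmas~\ref{lem:five} and~\ref{lem:zero} the five rectangles are monochromatic. Suppose that some pair gives a silent round. Then the four rectangles $T_{ab}$ share the nonempty set $P_*\times Q_*$ and cover $X\times Y$, so $f$ is constant. Suppose next that no pair gives a silent round but some pair gives a spent round. By symmetry we may assume $P_*=\emptyset$, and there is $b$ with $Q_b\ne\emptyset$. Let $c$ be the value of $f$ on $T_+=X\times(Q_0\cup Q_1)$. For this $b$ and each $a$ with $P_a\ne\emptyset$, the rectangle $T_{ab}=P_a\times(Q_b\cup Q_*)$ meets $T_+$ in $P_a\times Q_b\ne\emptyset$, so $f=c$ on $P_a\times Q_*$ as well, and again $f$ is constant. Hence all pairs give a normal round, and Remark~\ref{rem:normal} applies. In particular, no total extension of the function $h$ of Example~\ref{ex:partial} can be computed in one half-duplex round.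
\end{example}

\begin{proof}[Proof of Theorem~\ref{thm:limit}\textup{(a)} and \textup{(b)}]
(a) We show by induction on $R$ that $\mu(P\times Q)\le(5/2)^R$ for every rectangle $P\times Q$ on which $f$ is computed by an $R$-round half-duplex protocol. For $R=0$ the rectangle is monochromatic by Lemma~\ref{lem:zero}, so its weight is at most $1$. For $R\ge1$, each of the five rectangles has weight at most $(5/2)^{R-1}$ by Lemma~\ref{lem:five}(i) and induction, and \eqref{eq:five} with $\mu\ge0$ gives $2\mu(P\times Q)\le5\,(5/2)^{R-1}$.

(b) By Lemma~\ref{lem:five}(i), on each of the five rectangles $f$ has a classical protocol of depth $R-1$. The restriction of $\mu$ to the rectangle is admissible, so its weight is at most $2^{R-1}$ by Lemma~\ref{lem:cover}. Now \eqref{eq:five} gives $2\mu(X\times Y)\le5\cdot2^{R-1}$.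
\end{proof}

The proof of (b) is also a specification. Equality holds exactly when the silent block $P_*\times Q_*$ has weight $0$ and all five rectangles have weight $2^{R-1}$. Suppose that $\mu$ is constant outside the silent block and that $|P_0|=|P_1|=|Q_0|=|Q_1|=m$. Then $T_+$ has $4m^2$ weighted cells and $T_{ab}$ has $m^2+m|Q_*|+m|P_*|$, so equality requires
\begin{equation}\label{eq:balance}
|P_*|+|Q_*|=3m .
\end{equation}
We shall have $m=4$, $|P_*|=4$ and $|Q_*|=8$.

\section{A function on a $12\times16$ domain}\label{sec:f}

All parameters below are bits, and $\oplus$ is addition modulo $2$. Example~\ref{ex:oneround} shows that the later rounds must repair the damage of a spent or silent first round. We begin with a small function in which the first message is needed by some of Alice's inputs and not by others.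

\begin{example}[the gadget]\label{ex:gadget}
Alice holds $(S,i)$ or $(R,u)$, Bob holds $(r,q)$, and
\[
\gamma\bigl((S,i),(r,q)\bigr)=i\oplus q,\qquad
\gamma\bigl((R,u),(r,q)\bigr)=u\oplus r\oplus q,
\]
which gives the matrix
\[
\begin{array}{c|cccc}
 (r,q)=&00&01&10&11\\ \hline
(S,0)&0&1&0&1\\
(S,1)&1&0&1&0\\
(R,0)&0&1&1&0\\
(R,1)&1&0&0&1
\end{array}
\]
Two rows of the same type are complementary, so a nonempty monochromatic rectangle has at most one row of each type. A single row takes each value twice. The rows $(S,i)$ and $(R,u)$ agree only in the two columns with $r=i\oplus u$, and these two columns carry different values. So a monochromatic rectangle has at most $2$ cells, the constant weight $\frac12$ is admissible with total $8$, and $D(\gamma)\ge3$. Three rounds suffice: Bob sends $r$; Alice sends $m=i$ or $m=u\oplus r$; Bob sends $m\oplus q$, which is the value of $\gamma$. The half-duplex model gains nothing here, as $8>(5/2)^2$ forces $D^{\mathrm{hd}}(\gamma)=3$ by Theorem~\ref{thm:limit}(a).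
\end{example}

In this protocol Alice of type $S$ has no use for round $1$. She may spend it on the first message $s$ of a mirror copy of the gadget, in which the roles of the players are exchanged. The two copies then share round $1$ and take $1+2+2=5$ rounds instead of $3+3=6$. For the mirror copy to be nontrivial, Bob needs inputs of type $R$, on which he receives in round $1$. Now silent rounds occur, and in them the message $u\oplus\rho$ that Alice forms from the received bit $\rho$ is controlled by the adversary. The remedy is that both players know their own types. If Bob has type $S$ and Alice has type $R$, then round $1$ was normal, so Bob of type $S$ can always trust the message of round $2$. Bob of type $R$ cannot; he does not use it for his output bit and announces a bit $l$ of his own. Alice acts symmetrically. So a bit that may be garbage is passed to the partner, and the partner uses it in exactly the cases in which it is genuine.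

This symmetric design has $m=4$ and four inputs of type $R$ on each side, which falls short of \eqref{eq:balance}. Four more inputs come from the order of the rounds. Bob hears the message of round $2$ before he answers in round $3$, so Bob of type $R$ may hold two masks $v_0,v_1$ and let that message select one of them. His answer matters only when Alice has type $S$, and then the selector is her bit $i$. Alice cannot do the same, since she speaks in round $2$ before hearing from Bob again.

Formally, let $X=X_S\sqcup X_R$ and $Y=Y_S\sqcup Y_R$, where
\begin{itemize}
\item $X_S$ consists of the $8$ elements $A_S(s,i,p)$ and $X_R$ of the $4$ elements $A_R(u,k)$;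
\item $Y_S$ consists of the $8$ elements $B_S(r,j,q)$ and $Y_R$ of the $8$ elements $B_R(v_0,v_1,l)$.
\end{itemize}
The total function $f\colon X\times Y\to\{0,1\}^2$ is given by
\begin{equation}\label{eq:f}
\begin{array}{c|cc}
 & B_S(r,j,q) & B_R(v_0,v_1,l)\\ \hline
A_S(s,i,p) & (j\oplus p,\ i\oplus q) & (v_i\oplus s\oplus p,\ l)\\
A_R(u,k) & (k,\ u\oplus r\oplus q) & (k,\ l)
\end{array}
\end{equation}
The second coordinate in the first column is $\gamma$, and the first coordinate in the first row is its mirror image with the selected mask $v_i$.

\begin{lemma}\label{lem:protocol}
The function $f$ is computed by a $5$-round half-duplex protocol whose rounds $2,\dots,5$ are classical with a fixed schedule.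
\end{lemma}

\begin{proof}
The table lists each player's action; $m_t$ is the bit sent in round $t$, and a dash means that the player receives it.
\begin{center}
\begin{tabular}{c|cc|cc}
round & $A_S(s,i,p)$ & $A_R(u,k)$ & $B_S(r,j,q)$ & $B_R(v_0,v_1,l)$\\ \hline
1 & send $s$ & receive $\rho$ & send $r$ & receive $\tau$\\
2 & $m_2=i$ & $m_2=u\oplus\rho$ & -- & --\\
3 & -- & -- & $m_3=j$ & $m_3=v_{m_2}\oplus\tau$\\
4 & -- & -- & $m_4=m_2\oplus q$ & $m_4=l$\\
5 & $m_5=m_3\oplus p$ & $m_5=k$ & -- & --
\end{tabular}
\end{center}
Rounds $2$--$5$ are always normal, so both players know $(m_5,m_4)$, and they output it. We compare with \eqref{eq:f} block by block.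
\begin{itemize}
\item $A_S$, $B_S$: round $1$ is spent; $m_2=i$ and $m_3=j$, so $m_5=j\oplus p$ and $m_4=i\oplus q$.
\item $A_S$, $B_R$: round $1$ is normal and $\tau=s$; $m_2=i$ and $m_3=v_i\oplus s$, so $m_5=v_i\oplus s\oplus p$, and $m_4=l$.
\item $A_R$, $B_S$: round $1$ is normal and $\rho=r$; $m_2=u\oplus r$, so $m_4=u\oplus r\oplus q$, and $m_5=k$.
\item $A_R$, $B_R$: round $1$ is silent; $m_2$ and $m_3$ depend on the adversary, but $m_5=k$ and $m_4=l$ do not. \qedhere
\end{itemize}
\end{proof}

As prescribed in Section~\ref{sec:round}, we put the weight on the cells outside the silent block,
\[
E=(X\times Y)\setminus(X_R\times Y_R),\qquad |E|=8\cdot8+8\cdot8+4\cdot8=160 .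
\]
The silent block has to be left out: for fixed $k,l$ it contains the monochromatic rectangle $\{A_R(u,k)\}_u\times\{B_R(v_0,v_1,l)\}_{v_0,v_1}$ with $2\cdot4=8$ cells. The lower bound rests on the next lemma. The delicate case is that of rectangles that meet several blocks of \eqref{eq:f} at once, as a classical protocol could use them to serve several blocks with one leaf. They stay small because of a trade-off: a rectangle that meets $X_S\times Y_S$ and contains both values of $s$ cannot meet $Y_R$, where $f$ depends on $s$; the same holds for $r$ and $X_R$.

\begin{lemma}\label{lem:key}
Every monochromatic rectangle of $f$ contains at most $4$ cells of $E$.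
\end{lemma}

\begin{proof}
Let $P\times Q$ be nonempty and monochromatic with value $(\kappa,\lambda)$. Put $P_S=P\cap X_S$, $P_R=P\cap X_R$, $Q_S=Q\cap Y_S$, $Q_R=Q\cap Y_R$. We must bound
\[
N=|P_S||Q_S|+|P_S||Q_R|+|P_R||Q_S| .
\]
In the row of $A_R(u,k)$ the first coordinate of $f$ is always $k$, so elements of $P_R$ have $k=\kappa$ and are determined by $u$. In the column of $B_R(v_0,v_1,l)$ the second coordinate is always $l$, so elements of $Q_R$ have $l=\lambda$ and are determined by $(v_0,v_1)$. The remaining conditions from \eqref{eq:f} are
\begin{align}
j\oplus p=\kappa,\quad i\oplus q&=\lambda &&\text{on }P_S\times Q_S,\label{eq:SS}\\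
v_i\oplus s\oplus p&=\kappa &&\text{on }P_S\times Q_R,\label{eq:SR}\\
u\oplus r\oplus q&=\lambda &&\text{on }P_R\times Q_S.\label{eq:RS}
\end{align}

\emph{Case 1: $P_S\ne\emptyset$ and $Q_S\ne\emptyset$.} Fixing one element of $Q_S$ in \eqref{eq:SS} shows that $i$ and $p$ are constant on $P_S$; fixing one element of $P_S$ shows that $j$ and $q$ are constant on $Q_S$. So elements of $P_S$ differ only in $s$, elements of $Q_S$ differ only in $r$, and $|P_S|,|Q_S|\le2$. By \eqref{eq:SR}, an element of $Q_R$ has $v_i=\kappa\oplus p\oplus s$ for every $s$ that occurs in $P_S$. If $|P_S|=1$, only $v_{1-i}$ is free and $|Q_R|\le2$; if $|P_S|=2$, then $Q_R=\emptyset$. By \eqref{eq:RS}, an element of $P_R$ has $u=\lambda\oplus q\oplus r$ for every $r$ that occurs in $Q_S$. So $|P_R|\le1$ if $|Q_S|=1$, and $P_R=\emptyset$ if $|Q_S|=2$. This gives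
\[
\begin{array}{c|cccc}
(|P_S|,|Q_S|) & (1,1) & (1,2) & (2,1) & (2,2)\\ \hline
N\le & 1+2+1 & 2+2+0 & 2+0+1 & 4+0+0
\end{array}
\]
and $N\le4$ in each column.

\emph{Case 2: $Q_S=\emptyset$.} Then $N=|P_S||Q_R|$, and we may assume that both sets are nonempty. Fixing one element of $Q_R$ in \eqref{eq:SR} shows that $s\oplus p$ is determined by $i$ on $P_S$, so $P_S$ has at most $2$ elements with a given $i$. Fixing an element of $P_S$ shows that $v_i$ is constant on $Q_R$ for each $i$ that occurs in $P_S$. If one value of $i$ occurs, then $|P_S|\le2$ and $|Q_R|\le2$. If both occur, then $|P_S|\le4$ and $|Q_R|=1$. So $N\le4$.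

\emph{Case 3: $P_S=\emptyset$.} Then $N=|P_R||Q_S|$, and we may assume that both sets are nonempty. By \eqref{eq:RS}, $u$ is constant on $P_R$, so $|P_R|=1$, and $r\oplus q$ is constant on $Q_S$, so $|Q_S|\le4$. Again $N\le4$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:limit}\textup{(c)}]
Let $\mu=\frac14$ on $E$ and $\mu=0$ on $X_R\times Y_R$. By Lemma~\ref{lem:key}, $\mu$ is admissible for $f$. Its total is $160/4=40=\frac52\cdot2^4$, and Lemma~\ref{lem:protocol} supplies the protocol with $R=5$.
\end{proof}

\begin{remark}\label{rem:exact}
Both complexities of $f$ are now determined. Lemma~\ref{lem:cover} gives $D(f)\ge\lceil\log_240\rceil=6$, and replacing round $1$ by two classical rounds as in Lemma~\ref{lem:sim} gives $D(f)\le6$. Since $(5/2)^4<40$, Theorem~\ref{thm:limit}(a) gives $D^{\mathrm{hd}}(f)\ge5$. So $D(f)=6$ and $D^{\mathrm{hd}}(f)=5$.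
\end{remark}

\begin{remark}
The second mask is needed for this count. The symmetric design is the restriction of $f$ to the columns in $Y_S$ and the four columns of $Y_R$ with $v_0=v_1$. It has $64+32+32=128$ cells of $E$, and it still has monochromatic rectangles with $4$ such cells, for example $\{A_S(s,i,p)\}_s\times\{B_S(r,j,q)\}_r$. An admissible weight that is constant on these cells and zero elsewhere has total at most $128/4=32=2^5$, which shows no gap.
\end{remark}

\section{Direct powers, Boolean values, binary words}\label{sec:powers}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Both players must have inputs in the same alphabet, so we pad Alice's side. Let $|\Sigma|=16$, fix a surjection $\varphi\colon\Sigma\to X$ and a bijection $\psi\colon\Sigma\to Y$, and put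
\[
f_n(x,y)=\bigl(f(\varphi(x_t),\psi(y_t))\bigr)_{t=1}^n ,\qquad x,y\in\Sigma^n .
\]
The players run the protocol of Lemma~\ref{lem:protocol} for $t=1,\dots,n$ in turn. Each run takes exactly $5$ rounds, so the players agree on when it starts, and each run is correct for all bits of the adversary. Hence $D^{\mathrm{hd}}(f_n)\le5n$.

Choose $\Sigma_0\subseteq\Sigma$ that $\varphi$ maps bijectively onto $X$. Up to renaming inputs, the restriction of $f_n$ to $\Sigma_0^n\times\Sigma^n$ is $f^n$. Lemma~\ref{lem:product}, applied to the admissible weight of total $40$, gives
\begin{equation}\label{eq:cover}
C(f_n)\ge C(f^n)\ge40^n ,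
\end{equation}
and $D(f_n)\ge n\log_240$ by Lemma~\ref{lem:cover}. The gap is at least $n(\log_240-5)=n\log_2\frac54$.
\end{proof}

To obtain Boolean values we add to each input a guess of the value of $f_n$ and ask whether both guesses are right. This is done once, after taking the power, so that it costs $2$ extra rounds in total. The lower bound survives because \eqref{eq:cover} concerns covers, and the $1$-rectangles of the new function project to a cover for $f_n$.

\begin{proof}[Proof of Theorem~\ref{thm:variants}]
(a) Let $\Sigma'=\Sigma\times\{0,1\}^2$, so $|\Sigma'|=64$. A word of length $n$ over $\Sigma'$ is a pair $(x,w)$ with $x\in\Sigma^n$ and $w\in(\{0,1\}^2)^n$. Define $g_n((x,w),(y,z))=1$ if $w=z=f_n(x,y)$, and $0$ otherwise.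

The players compute $f_n(x,y)$ in $5n$ rounds. Then Alice sends whether $w=f_n(x,y)$ and Bob sends whether $z=f_n(x,y)$. Both now know $g_n$, so $D^{\mathrm{hd}}(g_n)\le5n+2$.

By Lemma~\ref{lem:cover}, the domain of $g_n$ has a cover by at most $2^{D(g_n)}$ monochromatic rectangles. Keep the nonempty ones with value $1$, and let $P\times Q$ be one of them. We have $w=z$ for all $(x,w)\in P$ and $(y,z)\in Q$, so there is a single $c$ with $w=c$ on $P$ and $z=c$ on $Q$. With $P'=\{x:(x,c)\in P\}$ and $Q'=\{y:(y,c)\in Q\}$, we get $f_n=c$ on $P'\times Q'$. These rectangles cover $\Sigma^n\times\Sigma^n$: for any $(x,y)$ and $c=f_n(x,y)$, the input $((x,c),(y,c))$ has value $1$ and lies in some $P\times Q$ that we kept. Hence $2^{D(g_n)}\ge C(f_n)\ge40^n$ by \eqref{eq:cover}.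

(b) Let $m=\lfloor n/6\rfloor$. If $m=0$, take a constant function. Otherwise identify $\Sigma'$ with $\{0,1\}^6$, apply $g_m$ to the first $6m$ bits of each word and ignore the other bits. The resulting function has half-duplex complexity at most $5m+2$. Fixing the ignored bits to $0$ gives $g_m$ as a restriction, so the classical complexity is at least $m\log_240$.

(c) The players can exchange their inputs, using $\lceil\log_2|\Sigma|\rceil$ bits per letter, so $D(h)\le2n\lceil\log_2|\Sigma|\rceil$. By Lemma~\ref{lem:sim}, $D(h)-D^{\mathrm{hd}}(h)\le D(h)/2\le n\lceil\log_2|\Sigma|\rceil$.
\end{proof}

\section{The ratio $D/D^{\mathrm{hd}}$}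

We do not determine the optimal asymptotic ratio between the two measures. The results above show that the supremum of $D/D^{\mathrm{hd}}$ over nonconstant total functions lies in $[\frac65,2]$; the lower end comes from Remark~\ref{rem:exact} and the upper end from Lemma~\ref{lem:sim}. For the growing family we have $D(f_n)/D^{\mathrm{hd}}(f_n)\ge\frac15\log_240>1.064$ for all $n$. Theorem~\ref{thm:limit}(a) limits the method: the lower bound $\log_2\mu(X\times Y)$ on $D(f)$ given by an admissible weight never exceeds $\log_2\frac52\cdot D^{\mathrm{hd}}(f)$, and $\log_2\frac52<1.33$.

\begin{thebibliography}{1}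
\bibitem{DV} Mikhail Dektiarev and Nikolay Vereshchagin, \emph{Half-duplex communication complexity with adversary can be less than the classical communication complexity}, arXiv:2405.16881 (2024).
\end{thebibliography}
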